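# Barriers along a cycle: the minimum degree of minimal $n$-factor-critical graphs

## 1. An antisymmetric number on the edges of a cycle

Let $G$ be a graph, let $e=uv$ be an edge, and let $S$ be a set of vertices, containing neither $u$ nor $v$, such that $u$ and $v$ lie in different components of $G-e-S$. Compare the two components that contain the ends of $e$:
$$\varphi_S(e,u)=|\text{component of } G-e-S \text{ containing } u|-|\text{component of } G-e-S \text{ containing } v| .$$
By definition $\varphi_S(e,u)+\varphi_S(e,v)=0$.

Suppose that for every edge $e$ of a cycle $C$ one such set $S_e$ has been fixed, and write $\varphi(e,x)$ for $\varphi_{S_e}(e,x)$. At every vertex $x$ of $C$ take the two edges $e,f$ of $C$ that meet at $x$, form $\varphi(e,x)+\varphi(f,x)$, and sum over all $x$. Each edge $e=xy$ of $C$ contributes $\varphi(e,x)+\varphi(e,y)=0$, so the total is $0$. Hence it is impossible that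
$$\varphi(e,x)+\varphi(f,x)>0\qquad\text{at every vertex } x \text{ of } C .$$

The whole proof turns on choosing the sets $S_e$ so that this *corner inequality* holds at every vertex whose degree exceeds the least possible value. The sets will come from Tutte's 1-factor theorem and are called barriers. The conclusion is then that every cycle on which barriers exist passes through a vertex of the least possible degree. Here is what this is for.

All graphs are finite, connected, undirected and simple, except that graphs obtained by deleting edges or vertices may be disconnected. We write $\nu$ for the order of a graph and $\delta(G)$ for its minimum degree.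

**Definition.** For $0\le n\le \nu-2$, a graph $G$ is *$n$-factor-critical*, in short $n$-f-c, if $G-S$ has a perfect matching for every $S\subseteq V(G)$ with $|S|=n$. It is *minimal $n$-factor-critical* if it is $n$-f-c but $G-e$ is not $n$-f-c for any $e\in E(G)$.

For a graph such as $G-e$, "$n$-f-c" refers to the perfect matching property. For $n\ge1$ this property forces connectedness, as we shall see in (4).

Favaron and Shi conjectured that every minimal $n$-factor-critical graph $G$ has $\delta(G)=n+1$. We take the conjecture from Zan-Bo Zhang, Tao Wang, Dingjun Lou, "Equivalence between Extendibility and Factor-Criticality", arXiv:1011.3381 (2010). These notes prove that it is true.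

**Theorem 1.** Every minimal $n$-factor-critical graph $G$ has $\delta(G)=n+1$.

A graph $H$ is *$k$-connected* if $|V(H)|\ge k+1$ and no set of at most $k-1$ vertices disconnects $H$. The cycle argument above gives the following Mader-type theorem, from which Theorem 1 will be deduced.

**Theorem 2.** Let $n\ge1$ and let $G$ be $n$-f-c and $(n+1)$-connected. Call $e\in E(G)$ *critical* if $G-e$ is not $n$-f-c or not $(n+1)$-connected. Then every cycle all of whose edges are critical contains a vertex of degree exactly $n+1$ in $G$.

Notation: $o(H)$ is the number of odd components of $H$, that is, components of odd order. $N_H(X)$ is the set of vertices outside $X$ with a neighbor in $X$, and $N=N_G$. A vertex set is called odd, even or connected if its order, or the subgraph it induces, is so. We write $X+u$ and $X-u$ for $X\cup\{u\}$ and $X\setminus\{u\}$.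

## 2. Trees, complete graphs, and four graphs to keep in mind

*The case $n=0$ of Theorem 1.* A $0$-f-c graph is a connected graph with a perfect matching $M$. Let it be minimal. Deleting an edge $e\notin M$ leaves $M$ intact. So by minimality there is no such $e$; or, if one also requires $G-e$ to be connected, every such $e$ is a bridge. In either reading a cycle would have all its edges in $M$, since a bridge lies on no cycle, and this is impossible because two consecutive edges of a cycle share a vertex. So $G$ is a tree with at least two vertices, and $\delta(G)=1$. **From now on $n\ge1$.**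

*The case $\nu=n+2$.* Deleting any $n$ vertices leaves two vertices, which must be adjacent. So $G=K_{n+2}$, and $\delta=n+1$.

*The cycle $C_5$, with $n=1$.* Deleting a vertex leaves a path on four vertices, which has a perfect matching. Deleting an edge creates a vertex of degree $1$, and deleting its neighbor isolates it. So $C_5$ is minimal $1$-f-c, with $\delta=2$.

*The bowtie, with $n=1$.* Let two triangles $cxy$ and $cx'y'$ share the vertex $c$. Deleting $c$ leaves the matching $xy,x'y'$; deleting $x$ leaves $cy,x'y'$; the other vertices are alike. Every edge has an end of degree $2$, so deleting it creates a vertex of degree $1$, and deleting the neighbor of that vertex isolates it. So the bowtie is minimal $1$-f-c. It has a vertex of degree $4$, and it is not $2$-connected.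

*The theta graph $\Theta$, with $n=1$.* Join $x$ and $y$ by the three paths $xa_1a_2y$, $xb_1b_2y$, $xcy$. Deleting $c$ leaves a $6$-cycle; deleting $x$ leaves $a_1a_2,b_1b_2,cy$; deleting $a_1$ leaves $a_2y,b_1b_2,xc$; the other vertices are alike. Every edge has an end of degree $2$, so $\Theta$ is minimal $1$-f-c. It is $2$-connected, and $x,y$ have degree $3$.

*The graph $R$, with $n=2$.* Take vertices $y_1,y_2,a,b,c,d$, the edges $ab$ and $cd$, and all edges from $\{y_1,y_2\}$ to $\{a,b,c,d\}$; there is no edge $y_1y_2$. Up to symmetry, a pair to be deleted is one of the following, with the matching that remains: $\{y_1,y_2\}$, leaving $ab,cd$; $\{a,b\}$, leaving $y_1c,y_2d$; $\{a,c\}$, leaving $by_1,dy_2$; $\{y_1,a\}$, leaving $by_2,cd$. So $R$ is $2$-f-c. Every edge meets a vertex of degree $3$. Deleting the edge leaves that vertex with only two neighbors, whose deletion isolates it. So $R$ is minimal $2$-f-c, and $\delta(R)=3$.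

## 3. Tutte's condition, parity and connectivity

The only outside result is Tutte's 1-factor theorem: a graph $H$ has a perfect matching if and only if $o(H-X)\le|X|$ for all $X\subseteq V(H)$.

In this section $G=(V,E)$ is a graph of order $\nu\ge n+2$ such that $G-S$ has a perfect matching for every $n$-set $S$. Connectedness is not assumed. Clearly $\nu\equiv n\pmod 2$.

**(1)** *$G$ is $n$-f-c if and only if $o(G-U)\le|U|-n$ for all $U\subseteq V$ with $|U|\ge n$.* Indeed, by Tutte, $G-N$ has a perfect matching for every $n$-set $N$ if and only if $o(G-N-X)\le|X|$ for all such $N$ and all $X\subseteq V\setminus N$. Put $U=N\cup X$.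

**(2)** *For every $U\subseteq V$ and every edge $e$, $o(G-U)\equiv o(G-e-U)\equiv|U|-n\pmod 2$.* The number of odd components of a graph has the parity of its order, here $\nu-|U|\equiv n-|U|$.

**(3)** *For a graph $H$ and an edge $e$ of $H$, $o(H)\le o(H-e)\le o(H)+2$, and $o(H-e)=o(H)+2$ exactly if the ends of $e$ lie in two different odd components of $H-e$.* Adding $e$ to $H-e$ either changes no component or merges two of them. Two odd ones become an even one, an odd and an even one become an odd one, and two even ones become an even one.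

**(4)** *$G$ is $n$-connected and $\delta(G)\ge n+1$.* Suppose $|X|\le n-1$ and $V\setminus X=K\sqcup K'$ with $K,K'\ne\emptyset$ and no edges between them. Put $q=n-|X|\ge1$. We enlarge $X$ to an $n$-set so as to make $K$ odd. A set $Z\subseteq V\setminus X$ with $|Z|=q$ and $|Z\cap K|=t$ exists for every integer $t$ with
$$\max(0,q-|K'|)\le t\le\min(|K|,q).$$
The length of this interval is the minimum of $|K|$, $q$, $|K'|$ and $|K|+|K'|-q$. The first three are at least $1$, and the last is $\nu-|X|-q=\nu-n\ge2$. So two consecutive values of $t$ are available, and we can make $|K\setminus Z|=|K|-t$ odd. Then $G-(X\cup Z)$ has an odd component although $|X\cup Z|=n$, contradicting (1). So $G$ is $n$-connected; in particular it is connected, by the case $X=\emptyset$. A vertex of degree at most $n-1$ would be cut off by its neighborhood, since $\nu\ge n+2$; so $\delta(G)\ge n$. If $\deg x=n$, deleting $N(x)$ leaves the odd component $\{x\}$, again contradicting (1).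

So in Theorem 1 it only remains to find a vertex of degree at most $n+1$.

**(5)** *If $K$ is a connected odd set and $V\ne K\cup N(K)$, then $|N(K)|\ge n+1$.* The set $N(K)$ separates $K$ from another vertex, so $|N(K)|\ge n$ by (4). As $K$ is an odd component of $G-N(K)$, (1) gives $1\le|N(K)|-n$.

**Definition.** A graph $D$ is *factor-critical* (f.c.) if $D-x$ has a perfect matching for each vertex $x$. A single vertex is f.c.

For example, a triangle is f.c. An f.c. graph has odd order.

**(6)** *Let $D$ be connected and f.c. Then $o(D-X)\le|X|-1$ for $\emptyset\ne X\subseteq V(D)$, and $D$ has no bridge.* For the first claim apply Tutte to $D-x$ with $x\in X$ and the set $X-x$. For the second, let $d_1d_2$ be a bridge. As $|D|$ is odd, exactly one side of the bridge is even, say the one containing $d_1$. In $D-d_1$ the remaining vertices of that side are odd in number and are joined to nothing else, so $D-d_1$ has no perfect matching, a contradiction.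

## 4. Barriers of type I and type II

**Definition.** Let $G$ be $n$-f-c and $e=uv$ an edge. A *type I barrier* of $e$ is a set $S\subseteq V$ with $|S|\ge n$ and $o(G-e-S)\ge|S|-n+2$.

Since $o(G-S)\le|S|-n$ by (1), deleting $e$ from $G-S$ creates two odd components. So $e$ does not meet $S$, and by (3) $o(G-e-S)=|S|-n+2$ exactly, and $u,v$ lie in *different odd* components of $G-e-S$.

If $G-e$ is not $n$-f-c, then $e$ has a type I barrier. Indeed, by Tutte and parity there are $N$ with $|N|=n$ and $X\subseteq V\setminus N$ with $o(G-e-N-X)\ge|X|+2$; take $S=N\cup X$.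

**Definition.** A *type II barrier* of $e=uv$ is a set $S\subseteq V\setminus\{u,v\}$ with $|S|=n$ such that $G-e-S$ consists of exactly two components, both even, one containing $u$ and the other $v$.

*Example.* Let $C_5=c_1c_2c_3c_4c_5$, $n=1$, $e=c_5c_1$; then $G-e$ is the path $c_1\cdots c_5$. The set $\{c_2\}$ leaves the components $\{c_1\}$ and $\{c_3,c_4,c_5\}$ and is of type I. The set $\{c_2,c_4\}$ leaves three odd components, $3=2-1+2$, and is of type I. The set $\{c_3\}$ leaves two even components and is of type II. The numbers $\varphi_S(e,c_1)$ are $-2$, $0$ and $0$: the sign depends on the barrier, so barriers must be chosen with care.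

*Cuts of size $n$ are not enough.* In a minimally $k$-connected graph, every cycle contains a vertex of degree $k$ (Mader's theorem), so the first thing to try for Theorem 2 is an argument with vertex cuts of size $n$ of $G-e$ alone. It stops at the following graph. Let $Q$ have vertices $s_1,s_2,u,v,p$, all edges from $\{s_1,s_2\}$ to $\{u,v,p\}$, and the edge $uv$; let $n=1$. The $5$-cycle $s_1uvs_2p$ shows that $Q$ is $1$-f-c and $2$-connected. Now $Q-uv=K_{2,3}$ is still $2$-connected, so it has no cut of size $1$; but it is not $1$-f-c, because deleting $s_1$ leaves the star $K_{1,3}$. So $uv$ is critical for a reason that connectivity does not see. Its barrier $\{s_1,s_2\}$ has more than $n$ elements and leaves three odd components $\{u\},\{v\},\{p\}$. The size of a barrier must therefore be balanced against the number of its odd components.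

*One edge at a time is not enough either.* One might hope that $\varphi(e,u)>0$ for each critical edge $e$ at each vertex $u$ with $\deg u\ge n+2$. In $Q$ the edge $uv$ is critical, both its ends have degree $3=n+2$, and $\varphi(uv,u)=1-1=0$. The inequality has to use two edges at a corner.

*Placement of $v$ and $w$.* Let $e=uv\ne f=uw$, and let $S,T$ be barriers of $e,f$ of either type. Let $A_0\ni u$ and $A_1\ni v$ be the components of $G-e-S$ containing the ends of $e$, and $B_0\ni u$, $B_1\ni w$ those of $G-f-T$ containing the ends of $f$. Since $uv$ is an edge of $G-f$ and $u\notin T$, and likewise with the roles exchanged,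
$$v\in T\cup B_0,\qquad w\in S\cup A_0. \tag{8}$$

## 5. Two type I barriers at a vertex share at most $n-1$ elements

**Lemma A.** Let $G$ be $n$-f-c, let $e=uv\ne f=uw$ be edges, and let $S,T$ be type I barriers of $e,f$. Then $|S\cap T|\le n-1$.

**Step 1: maximal barriers.** The purpose is to make all components factor-critical, so that (6) applies. Enlarging $S$ and $T$ can only increase $|S\cap T|$, so we may assume that they are inclusion-maximal type I barriers of $e$ and $f$. We claim that all components of $G-e-S$ are odd and f.c.

If $D$ were an even component and $x\in D$, then $D-x$ would have an odd component. So $o(G-e-(S+x))\ge|S|-n+2+1=|S+x|-n+2$ and $S+x$ would be a barrier, against maximality. If an odd component $D$ is not f.c., then some $D-x$ has no perfect matching. By Tutte and parity there is $X'$ with $o(D-x-X')\ge|X'|+2$. With $X=X'+x$ this reads $o(D-X)\ge|X|+1$, whence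
$$o(G-e-(S\cup X))\ge(|S|-n+2)-1+|X|+1=|S\cup X|-n+2,$$
and $S\cup X$ would be a barrier, again against maximality. The same holds for $T$.

So $G-e-S$ has exactly $a=|S|-n+2$ components $A_0\ni u$, $A_1\ni v$, $A_2,\dots$, and $G-f-T$ has exactly $b=|T|-n+2$ components $B_0\ni u$, $B_1\ni w$, $B_2,\dots$.

**Step 2: bookkeeping.** We count how the components and the barriers sit inside each other. The edge $e$ lies in no $A_i$. As $G[A_i]$ is f.c., it has no bridge, so $G[A_i]-f$ is connected. Hence $A_i\cap T=\emptyset$ if and only if $A_i\subseteq B_j$ for some $j$; likewise with roles exchanged. Put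
$$I'=\{i:A_i\cap T\ne\emptyset\},\quad J'=\{j:B_j\cap S\ne\emptyset\},\quad a'=|I'|,\quad b'=|J'|,$$
and let $m$ be the number of pairs $(i,j)$ with $A_i=B_j$. If $A_i\subsetneq B_j$, then $j\in J'$: otherwise $B_j\subseteq A_{i'}$ for some $i'$, so $A_i\subseteq A_{i'}$, which forces $i'=i$ and equality. For $j\in J'$ and $i\in I'$ let
$$x_j=|\{i:A_i\subseteq B_j\}|,\quad \sigma_j=|S\cap B_j|-x_j,\qquad y_i=|\{j:B_j\subseteq A_i\}|,\quad\tau_i=|T\cap A_i|-y_i .$$
Each $A_i$ meets $T$, or equals some $B_j$, or lies properly in some $B_j$ with $j\in J'$. When $j\in J'$, an inclusion $A_i\subseteq B_j$ is automatically proper, since $A_i$ avoids $S$. So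
$$a=a'+m+\sum_{j\in J'}x_j,\qquad |S|=|S\cap T|+\sum_{j\in J'}|S\cap B_j|.$$
Put $z=|S\cap T|-m$ and $r=n-1-z$. Subtracting and using $|S|-a=n-2$ gives $\sum\sigma_j=(|S|-|S\cap T|)-(a-a'-m)=n-2+a'-z$. With the symmetric computation,
$$\sum_{j\in J'}\sigma_j=a'-1+r,\qquad\sum_{i\in I'}\tau_i=b'-1+r. \tag{9}$$

**Step 3: lower bounds for the summands.** Let $0\ne j\in J'$. Then $u\notin B_j$, and $v\notin B_j$ by (8). So $e$ plays no role inside $B_j$, and each $A_i\subseteq B_j$ is an odd component of $G[B_j]-S$. Since $S\cap B_j\ne\emptyset$ and $G[B_j]$ is f.c., (6) gives $x_j\le|S\cap B_j|-1$, that is, $\sigma_j\ge1$. If $0\in J'$, each $A_i\subseteq B_0$ with $i\ge2$ contains neither $u$ nor $v$, so it is an odd component of $G[B_0]-S$, and (6) bounds the number of these by $|S\cap B_0|-1$. Writing $[P]=1$ if $P$ holds and $0$ otherwise, we get, together with the symmetric statements,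
$$\sigma_j\ge1\ (0\ne j\in J'),\qquad \sigma_0\ge1-[A_0\subseteq B_0]-[A_1\subseteq B_0]\ \text{ if } 0\in J', \tag{10}$$
$$\tau_i\ge1\ (0\ne i\in I'),\qquad \tau_0\ge1-[B_0\subseteq A_0]-[B_1\subseteq A_0]\ \text{ if } 0\in I'.$$

**Step 4: common components.** From now on suppose $|S\cap T|\ge n$. We show that a common component $A_i=B_j$, other than $A_0=B_0$, is an odd component of $G-(S\cap T)$. As $u$ lies in $A_0$ and $B_0$ only, $i,j\ge1$. If $i=1$, then $v\in B_j$ and (8) gives $j=0$, which is excluded; so $i\ge2$, and symmetrically $j\ge2$. Hence $e$ and $f$ do not meet this set, so its neighborhood lies in $S$ and in $T$.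

**Step 5: contradiction.** First let $A_0=B_0$. Then $0\notin I'$ and $0\notin J'$, and (9), (10) give $b'\le a'-1+r$ and $a'\le b'-1+r$. Adding, $r\ge1$, so $|S\cap T|=z+m\le n-2+m$. But Step 4 and (1) give $m-1\le o(G-(S\cap T))\le|S\cap T|-n\le m-2$, a contradiction.

Now let $A_0\ne B_0$. Step 4 and (1) give $m\le|S\cap T|-n$, so $z\ge n$ and $r\le-1$. We show $r\ge0$, by adding the two sums in (9), whose total is $a'+b'-2+2r$.

If $0\in I'\cap J'$, then $A_0\not\subseteq B_0$ and $B_0\not\subseteq A_0$, so $\sigma_0,\tau_0\ge0$ by (10), and the total is at least $(b'-1)+(a'-1)$. So $r\ge0$. If $0\notin I'$, then $A_0$ lies in the component $B_0$ containing $u$, properly, so $0\in J'$ by Step 2. Now $\sigma_0\ge-1$ and all the $\tau_i$ are at least $1$, so the total is at least $(b'-2)+a'$, and $r\ge0$. The case $0\notin J'$ is symmetric. All this contradicts $r\le-1$. $\square$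

## 6. The choice of barriers in an $(n+1)$-connected graph

**In this section and in Sections 7 and 8, $G$ is $n$-f-c and $(n+1)$-connected.** The extra connectivity is used in this form.

**(7)** *If $X\ne\emptyset$, $N(X)\subseteq U$, and some vertex $p\notin X\cup U$ exists, then $|U|\ge|N(X)|\ge n+1$*, because $N(X)$ separates $X$ from $p$.

**(11)** *If $|S|=n$, $u,v\notin S$ and $G-e-S$ is disconnected, where $e=uv$, then $S$ is a barrier of $e$.* As $G-S$ is connected, $G-e-S$ has exactly two components, one containing $u$ and one containing $v$. Their orders sum to $\nu-n$, which is even. So both are odd and $S$ is of type I, or both are even and $S$ is of type II.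

*Every critical edge $e=uv$ has a barrier.* If $G-e$ is not $n$-f-c, there is one of type I by Section 4. If $G-e$ is not $(n+1)$-connected, some $X$ with $|X|\le n$ disconnects $G-e$. Since $G-X$ is connected, $u,v\notin X$ and $X$ separates $u$ from $v$ in $G-e$. Add vertices other than $u,v$ to $X$ until it has size $n\le\nu-2$, and apply (11).

For each critical edge $e$ fix a barrier $S_e$ of **minimum size** among all its barriers of both types. With this choice $\varphi(e,x)$ is defined as in Section 1.

**Key Lemma.** Let $e=uv\ne f=uw$ be critical, $\deg(u)\ge n+2$, $S=S_e$, $T=S_f$. Let $A_0\ni u$, $A_1\ni v$ be the components of $G-e-S$ containing the ends of $e$, and $B_0\ni u$, $B_1\ni w$ those of $G-f-T$ containing the ends of $f$. Then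
$$|A_0|+|B_0|>|A_1|+|B_1| .$$

This is the corner inequality $\varphi(e,u)+\varphi(f,u)>0$.

*Example.* In $\Theta$, with $n=1$ and $\deg x=3=n+2$, take $e=xa_1$. A single vertex separating $x$ from $a_1$ in $\Theta-e$ is $a_2$ or $y$. The set $\{a_2\}$ leaves $\{a_1\}$ and $\{x,y,b_1,b_2,c\}$, so $\varphi(e,x)=4$. The set $\{y\}$ leaves $\{a_1,a_2\}$ and $\{x,b_1,b_2,c\}$, so $\varphi(e,x)=2$. The edge $xb_1$ is alike. For $xc$ the only choice is $\{y\}$, which leaves $\{c\}$ and $\{x,a_1,a_2,b_1,b_2\}$, so the value is $4$. All corners at $x$ have a positive sum.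

## 7. Proof of the corner inequality

The statement is symmetric under exchanging $(e,v,S,A)$ and $(f,w,T,B)$; "symmetric" refers to this exchange. Let $\mathcal A$ and $\mathcal B$ be the sets of *all* components of $G-e-S$ and $G-f-T$. Minimum-size barriers need not have f.c. components, so instead of (6) we shall rely on (7). We use constantly:

**(12)** *An edge $\ne e$ leaving a set $A\in\mathcal A$ ends in $S$, and an edge $\ne f$ leaving a set $B\in\mathcal B$ ends in $T$. Hence an edge $\ne e,f$ leaving $A\cap B$ ends in $(S\cap T)\cup(S\cap B)\cup(T\cap A)$; if $A\subseteq B$, an edge $\ne e,f$ leaving $A$ ends in $(S\cap T)\cup(S\cap B)$, and similarly with roles exchanged.* For the second claim, the far end lies in $(A\cup S)\cap(B\cup T)$ but not in $A\cap B$. For the third, $T\cap A=\emptyset$ if $A\subseteq B$.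

### 7.1 Barriers with a large intersection

**Step 1: we may assume $|S\cap T|\le n-1$.** We prove the Key Lemma directly if $|S\cap T|\ge n$. By Lemma A, the barriers are then not both of type I, and by symmetry we let $S$ be of type II. As $|S|=n$, we get $S\subseteq T$, and $\mathcal A=\{A_0,A_1\}$ with both sets even.

As $w\notin T$, also $w\notin S$, and (8) gives $w\in A_0$. The set $B_1$ is connected, avoids $S$, and does not contain $u$, so it is connected in $G-e-S$. It contains $w$, so $B_1\subseteq A_0-u$ and $|A_0|>|B_1|$. Put $T_i=T\cap A_i$ for $i=0,1$; thus $T=S\cup T_0\cup T_1$.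

*Claim: $T_1=\emptyset$.* This is clear if $T=S$. Otherwise $|T|>n$, so $T$ is of type I and $o(G-f-T)=|T|-n+2=|T_0|+|T_1|+2$. Note that $f$ lies inside $A_0$, and $e$ is the only edge between $A_0$ and $A_1$. Let $o_0$ and $o_1$ be the numbers of odd components of $(G-f)[A_0\setminus T_0]$ and of $G[A_1\setminus T_1]$. Then $o(G-e-f-T)=o_0+o_1$, and since adding $e$ does not increase the number of odd components,
$$|T_0|+|T_1|+2\le o_0+o_1 .$$
In $G-(S\cup T_1)$ the even connected set $A_0$ is either a component or is joined by $e$ to the component of $G[A_1\setminus T_1]$ containing $v$. In both cases parities do not change, so $o(G-(S\cup T_1))=o_1$, and $o_1\le|T_1|$ by (1). Likewise $u\notin T_0$, and in $G-f-(S\cup T_0)$ the even connected set $A_1$ is joined by $e$ to the component containing $u$. So $o(G-f-(S\cup T_0))=o_0$, and $o_0\le|T_0|+2$ by (1) and (3). Hence equality holds throughout and $o_0=|T_0|+2=|S\cup T_0|-n+2$. So $S\cup T_0$ is a type I barrier of $f$ contained in $T$, and minimality of $|T|$ gives $T_1=\emptyset$.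

So $A_1$ avoids $T$, and $f$ does not meet $A_1$ since $u,w\in A_0$. Therefore $A_1$ is connected in $G-f-T$. As $v\notin T$, (8) gives $v\in B_0$, so $A_1\subseteq B_0-u$ and $|B_0|>|A_1|$. Together with $|A_0|>|B_1|$ this proves the lemma in this case.

From now on $|S\cap T|=n-1-r$ with $r\ge0$.

### 7.2 Bookkeeping for the two families of components

**Step 2: $A_0\ne B_0$.** This excludes a degenerate position; it is one of the places where $\deg u\ge n+2$ enters. Suppose $D=A_0=B_0$. By (12), edges $\ne e,f$ leaving $D$ end in $S\cap T$. If $D=\{u\}$, then $\deg u\le|S\cap T|+2\le n+1$, a contradiction. Otherwise, since $v,w\notin D$, no edge at a vertex of $D-u$ is $e$ or $f$, so $N(D-u)\subseteq(S\cap T)+u$, a set of at most $n$ vertices. As $v$ lies outside $D\cup(S\cap T)$, this contradicts (7).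

**Step 3: the exact sums.** We set up the analogue of (9). Let $\mathcal A^*\subseteq\mathcal A$ consist of $A_0$, $A_1$ and all odd components. If $S$ is of type I, then $A_0,A_1$ are odd and $|\mathcal A^*|=o(G-e-S)=|S|-n+2$. If $S$ is of type II, then $|\mathcal A^*|=2=|S|-n+2$ too. Define $\mathcal B^*$ likewise for $f,T$. Call $A\in\mathcal A$ *contained* if $A\subseteq B$ for some $B\in\mathcal B$, and call $B\in\mathcal B$ contained if $B\subseteq A$ for some $A\in\mathcal A$. A member of $\mathcal A^*\setminus\{A_0,A_1\}$ or of $\mathcal B^*\setminus\{B_0,B_1\}$ is called *clean*.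

A clean $A$ is odd and connected and contains neither $u$ nor $v$, and $w\notin A$ by (8). So neither $e$ nor $f$ meets $A$, and $N(A)\subseteq S$; in particular $u\notin A\cup N(A)$, so that (5) applies to $A$. Symmetrically, neither $e$ nor $f$ meets a clean $B$, and $N(B)\subseteq T$, $u\notin B\cup N(B)$.

No $A\in\mathcal A^*$ equals a $B\in\mathcal B$. If $A=A_0$, then $u\in B$, so $B=B_0$, against Step 2. If $A=A_1$, then $v\in B$, so $B=B_0\ni u$ by (8), but $u\notin A_1$. If $A$ is clean, then $A=B$ gives $N(A)\subseteq S\cap T$ by (12), against (5) because $|S\cap T|\le n-1$. Symmetrically, no $B\in\mathcal B^*$ equals an $A\in\mathcal A$.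

For $B\in\mathcal B$ and $A\in\mathcal A$ let
$$x_B=|\{A\in\mathcal A^*:A\subseteq B\}|,\quad\sigma_B=|S\cap B|-x_B,\qquad y_A=|\{B\in\mathcal B^*:B\subseteq A\}|,\quad\tau_A=|T\cap A|-y_A .$$
Let $a'$ and $b'$ be the numbers of non-contained members of $\mathcal A^*$ and of $\mathcal B^*$. Since $|S|=|S\cap T|+\sum_B|S\cap B|$ and $|S|=n-2+|\mathcal A^*|=n-2+a'+\sum_Bx_B$, subtraction gives $\sum_B\sigma_B=n-2+a'-|S\cap T|$. With the symmetric computation,
$$\sum_{B\in\mathcal B}\sigma_B=a'-1+r,\qquad\sum_{A\in\mathcal A}\tau_A=b'-1+r. \tag{13}$$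

**Step 4: bounds away from $A_0$ and $B_0$.** We bound all summands except those of $B_0$ and $A_0$.

**(14)** *Let $B\ne B_0$. If $x_B\ge1$, then $\sigma_B\ge r+1$; if $x_B=0$, then $\sigma_B=|S\cap B|$. So $\sigma_B\ge0$, and $\sigma_B\ge1$ if $B\in\mathcal B^*$ is not contained. The same holds for $\tau_A$ with $A\ne A_0$.*

Let $A\in\mathcal A^*$ and $A\subseteq B\ne B_0$. Then $A\ne A_0$ as $u\notin B$, and $A\ne A_1$ as $v\notin B$ by (8). So $A$ is clean, and $N(A)\subseteq U:=(S\cap T)\cup(S\cap B)$ by (12). By (5), $|U|\ge n+1$. All $x_B$ such sets are odd components of $G-U$, so (1) gives $x_B\le|U|-n=(n-1-r)+|S\cap B|-n$, that is, $\sigma_B\ge r+1$. The second claim is the definition. Finally, if $B\ne B_0$ and $S\cap B=\emptyset$, then $B$ is connected and does not contain $u$, so it lies in a component of $G-e-S$; that is, it is contained. So a non-contained $B\ne B_0$ has $S\cap B\ne\emptyset$, and $\sigma_B\ge1$ in either case. This proves (14).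

Put $D=A_0\cap B_0\ni u$ and $\Delta=|A_0|+|B_0|-|A_1|-|B_1|$; we want $\Delta>0$. By Step 2 there are two cases: neither of $A_0,B_0$ contains the other, or one lies properly in the other.

### 7.3 The case where $A_0$ and $B_0$ cross

Let $A_0\not\subseteq B_0$ and $B_0\not\subseteq A_0$. Then $A_0$ and $B_0$ are not contained, since $u$ lies in no other component. If $A_1\subseteq B_0$ and $B_1\subseteq A_0$, then $|B_0|>|A_1|$ and $|A_0|>|B_1|$ because of $u$, and we are done. **Assume that this does not happen.**

**Step 5: a bound for the central pair.** The missing lower bound concerns $B_0$ and $A_0$ together.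

**(15)** $\sigma_{B_0}+\tau_{A_0}\ge r+1$.

*(a) Let $A_1\not\subseteq B_0$ and $B_1\not\subseteq A_0$.* Put $W=(S\cap T)\cup(S\cap B_0)\cup(T\cap A_0)$, a disjoint union, and $p=x_{B_0}+y_{A_0}$. The members of $\mathcal A^*$ inside $B_0$ and those of $\mathcal B^*$ inside $A_0$ are clean. They are disjoint from $W$. They are pairwise disjoint, since a member $B\ne B_0$ is disjoint from $B_0$, hence from every $A\subseteq B_0$. By (12) their neighborhoods lie in $W$. We claim $|W|\ge n+p$.

If $p\ge1$, then $|W|\ge n+1$ by (5), and these $p$ sets are odd components of $G-W$, so $p\le|W|-n$ by (1). Let $p=0$. By (12), edges $\ne e,f$ leaving $D$ end in $W$. If $D=\{u\}$, then $|W|\ge\deg u-2\ge n$. Otherwise, as $v\notin A_0$ and $w\notin B_0$, no edge at $D-u$ is $e$ or $f$, so $N(D-u)\subseteq W+u$. Moreover $v\notin D\cup W$, since $v\notin S\cup A_0$. So (7) gives $|W+u|\ge n+1$, i.e. $|W|\ge n$.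

Since $|W|=n-1-r+|S\cap B_0|+|T\cap A_0|$, the claim is (15).

*(b) Let $A_1\subseteq B_0$ and $B_1\not\subseteq A_0$* (the opposite case is symmetric). We show that $\tau_{A_0}\ge0$ and $\sigma_{B_0}\ge r+1$.

The members of $\mathcal B^*$ inside $A_0$ are clean, with neighborhoods in $(S\cap T)\cup(T\cap A_0)$. If $y_{A_0}\ge1$, then (5) and (1), used as in (14), give $\tau_{A_0}\ge r+1$. If $y_{A_0}=0$, then $\tau_{A_0}=|T\cap A_0|$. In both cases $\tau_{A_0}\ge0$.

Let $U_0=(S\cap T)\cup(S\cap B_0)$ and $x=x_{B_0}\ge1$, so that $\sigma_{B_0}=|U_0|-(n-1-r)-x$. The members of $\mathcal A^*$ inside $B_0$ are $A_1$ and $x-1$ clean ones. The clean ones have neighborhoods in $U_0$. Here $u\notin A_1$, and $w\notin A_1$ as $w\in B_1$. So $f$ does not meet $A_1$, and by (12) $N(A_1)\subseteq U_0+u$, where $u$ is joined to $A_1$ only by $e$. As $w\in B_1$ lies outside $(U_0\cup A_1)+u$, (7) gives $|U_0+u|\ge n+1$, i.e. $|U_0|\ge n$. If $S$ is of type I, then $A_1$ and the clean ones are odd components of $G-(U_0+u)$, and (1) gives $x\le|U_0|+1-n$. If $S$ is of type II, then $x=1$ and the same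 holds. So $|U_0|\ge n-1+x$, i.e. $\sigma_{B_0}\ge r$.

Suppose $\sigma_{B_0}=r$, so that $|U_0|=n-1+x\ge n$. In $G-e-U_0$ the set $A_1$ and the $x-1$ clean members inside $B_0$ are components. If $S$ is of type I, they are odd, so $o(G-e-U_0)\ge x$, and by the parity (2) even $o(G-e-U_0)\ge x+1=|U_0|-n+2$. If $S$ is of type II, then $x=1$, $|U_0|=n$, and $G-e-U_0$ is disconnected with $u,v\notin U_0$, so (11) applies. Either way $U_0\subseteq S$ is a barrier of $e$, and the minimum size of $S$ gives $U_0=S$. Then $S\cap B_1=\emptyset$, so $B_1$, being connected and avoiding $u$, lies in a component of $G-e-S$. As $w\in B_1$ is not in $S$, (8) gives $w\in A_0$, so $B_1\subseteq A_0$, a contradiction. Hence $\sigma_{B_0}\ge r+1$. This proves (15).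

**Step 6: the excess.** We compare the exact total with the sum of the lower bounds. By (13), $\sum\sigma_B+\sum\tau_A=a'+b'-2+2r$. The lower bounds from (14) and (15) are $r+1$ for the pair $B_0,A_0$ together, $1$ for each of the $b'-1$ other non-contained members of $\mathcal B^*$ and each of the $a'-1$ other non-contained members of $\mathcal A^*$, and $0$ for all other components. They sum to $a'+b'-1+r$. Call *excess* the amount by which a quantity exceeds its lower bound. Then:

**(16)** *the total excess is exactly $r-1$, and every individual excess is nonnegative.*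

Two consequences follow.

**(17)** *$x_B=0$ for $B\ne B_0$, and $y_A=0$ for $A\ne A_0$.* Otherwise, by (14), one excess is at least $(r+1)-1=r$, contradicting (16).

**(18)** *$A\cap B=\emptyset$ whenever $A\ne A_0$ and $B\ne B_0$.* Put $D'=A\cap B$. Then $u\notin D'$, and $v,w\notin D'$ by (8). So by (12) $N(D')\subseteq W':=(S\cap T)\cup(S\cap B)\cup(T\cap A)$. Suppose $D'\ne\emptyset$. As $u\notin D'\cup W'$, (7) and (17) give $|W'|=n-1-r+\sigma_B+\tau_A\ge n+1$. So $\sigma_B+\tau_A\ge r+2$. The lower bounds of these two quantities are at most $1$ each, so their excess is at least $r$, contradicting (16).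

**Step 7: comparing sizes.** We now express $\Delta$ through the quantities just controlled. By (18), $A_1\subseteq T\cup B_0$ and $B_1\subseteq S\cup A_0$, so by (17) $|A_1|=\tau_{A_1}+|A_1\cap B_0|$ and $|B_1|=\sigma_{B_1}+|A_0\cap B_1|$. On the other side, $|T\cap A_0|\ge\tau_{A_0}$ and $|S\cap B_0|\ge\sigma_{B_0}$, so
$$|A_0|\ge\tau_{A_0}+|D|+|A_0\cap B_1|,\qquad|B_0|\ge\sigma_{B_0}+|D|+|A_1\cap B_0| .$$
With $c=\sigma_{B_0}+\tau_{A_0}\ge r+1$ we obtain
$$\Delta\ge c+2|D|-\tau_{A_1}-\sigma_{B_1}. \tag{19}$$

If neither $A_1$ nor $B_1$ is contained, (16) gives $(c-r-1)+(\tau_{A_1}-1)+(\sigma_{B_1}-1)\le r-1$. So $\tau_{A_1}+\sigma_{B_1}\le2r+2-c$ and $\Delta\ge2(c-r-1)+2|D|>0$.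

By (8), $A_1\ni v$ can only be contained in $B_0$, and $B_1\ni w$ only in $A_0$, and we assumed not both. Let $A_1\subseteq B_0$; then $T\cap A_1=\emptyset$, so $\tau_{A_1}=0$ by (17), and $B_1$ is not contained. By (16), $(c-r-1)+(\sigma_{B_1}-1)\le r-1$. So $\sigma_{B_1}\le2r+1-c$ and $\Delta\ge2c-2r-1+2|D|>0$. The remaining case is symmetric.

### 7.4 The case where $A_0$ lies properly inside $B_0$

Let $A_0\subsetneq B_0$; the case $B_0\subsetneq A_0$ is symmetric. A component containing $B_0$ would contain $u$, hence be $A_0$; so $B_0$ is not contained. As $w\in B_1$ is not in $B_0$, it is not in $A_0$, and (8) gives $w\in S\cap B_1$; so $B_1$ is not contained. Also $\tau_{A_0}=0$, because $T\cap A_0=\emptyset$ and no $B\in\mathcal B$ lies in $A_0\subsetneq B_0$. The $a'$ non-contained members of $\mathcal A^*$ do not include $A_0$.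

**Step 8: a bound for $B_0$.** This replaces (15).

**(20)** $\sigma_{B_0}\ge r$.

Let $U=(S\cap T)\cup(S\cap B_0)$ and $x=x_{B_0}\ge1$; the assertion is equivalent to $|U|\ge n+x-1$. We have $U\subsetneq S$, since $w\in S$ and $w\notin T\cup B_0$. By (12), clean members of $\mathcal A^*$ inside $B_0$ have neighborhoods in $U$, and edges $\ne e,f$ leaving $A_0$ end in $U$.

*Let $A_1\not\subseteq B_0$.* The members of $\mathcal A^*$ inside $B_0$ are $A_0$ and $x-1$ clean ones. If $x\ge2$, then (5) gives $|U|\ge n+1$, and (1) gives $x-1\le|U|-n$. If $x=1$ and $A_0=\{u\}$, then $|U|\ge\deg u-2\ge n$. If $x=1$ and $A_0\ne\{u\}$, then, since $v,w\notin A_0$, $N(A_0-u)\subseteq U+u$. As $v$ lies outside $A_0\cup U$, (7) gives $|U|\ge n$. In all cases $|U|\ge n+x-1$.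

*Let $A_1\subseteq B_0$.* Since $w\in S$ and $u\notin A_1$, $f$ does not meet $A_1$. By (12), $N(A_1)\subseteq U+u$, with $u$ joined to $A_1$ only by $e$. As $w$ lies outside $(A_1\cup U)+u$, (7) gives $|U|\ge n$. If $S$ were of type II, then $|U|<|S|=n$, a contradiction. So $S$ is of type I. Now $x\ge2$, and $A_1$ together with the $x-2$ clean members inside $B_0$ are odd components of $G-(U+u)$. Hence $x-1\le|U|+1-n$ by (1), i.e. $|U|\ge n+x-2$. If equality held, these $x-1$ sets would be odd components of $G-e-U$, and by (2) $o(G-e-U)\ge x=|U|-n+2$. So $U\subsetneq S$ would be a barrier of $e$, contradicting the minimum size of $S$. So $|U|\ge n+x-1$.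

This proves (20).

**Step 9: the excess and the sizes.** We repeat Steps 6 and 7 with the new bound. The lower bounds are $r$ for $B_0$, $1$ for each of the $b'-1$ other non-contained members of $\mathcal B^*$ and each of the $a'$ non-contained members of $\mathcal A^*$, and $0$ for all others, including $\tau_{A_0}=0$. They sum to $r+(b'-1)+a'$, while the exact total is $a'+b'-2+2r$. So the total excess is again exactly $r-1$, and every excess is nonnegative. The proofs of (17) and (18) used only this, (14), (7), (8) and (12), so both statements hold here.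

As also $A_0\cap B_1=\emptyset$, (18) gives $B_1\subseteq S$, and $|B_1|=\sigma_{B_1}$ by (17). Moreover $|A_1|=\tau_{A_1}+|A_1\cap B_0|$ as before. Since $x_{B_0}\ge1$, we have $|S\cap B_0|=\sigma_{B_0}+x_{B_0}\ge\sigma_{B_0}+1$. The sets $A_0$, $S\cap B_0$ and $A_1\cap B_0$ are disjoint subsets of $B_0$, so $|B_0|\ge|A_0|+\sigma_{B_0}+1+|A_1\cap B_0|$ and
$$\Delta\ge2|A_0|+\sigma_{B_0}+1-\tau_{A_1}-\sigma_{B_1}. \tag{21}$$

If $A_1$ is not contained, then $(\sigma_{B_0}-r)+(\tau_{A_1}-1)+(\sigma_{B_1}-1)\le r-1$, so $\tau_{A_1}+\sigma_{B_1}\le2r+1-\sigma_{B_0}$ and $\Delta\ge2|A_0|+2(\sigma_{B_0}-r)>0$. If $A_1$ is contained, then $T\cap A_1=\emptyset$ and $\tau_{A_1}=0$ by (17). Also $(\sigma_{B_0}-r)+(\sigma_{B_1}-1)\le r-1$, so $\sigma_{B_1}\le2r-\sigma_{B_0}$ and $\Delta\ge2|A_0|+1+2(\sigma_{B_0}-r)>0$. This proves the Key Lemma. $\square$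

## 8. Proof of Theorem 2

By (4) all degrees are at least $n+1$. Suppose that $C$ is a cycle of critical edges all of whose vertices have degree at least $n+2$. For $e=xy\in E(C)$, the number $\varphi(e,x)$ is the order of the component of $G-e-S_e$ containing $x$ minus the order of the one containing $y$. The barrier $S_e$ is the same seen from both ends, so $\varphi(e,x)+\varphi(e,y)=0$. By the Key Lemma, $\varphi(e,x)+\varphi(f,x)>0$ for each vertex $x$ of $C$ with $C$-edges $e,f$. Summing over all vertices of $C$ gives $0>0$, a contradiction. $\square$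

In the graph $Q$ of Section 4 both kinds of edges occur. Deleting $us_1$ leaves the $5$-cycle $s_2uvs_1p$, so $us_1$ is not critical, and the same holds for $us_2,vs_1,vs_2$. The critical edges are $uv$ and the two edges at $p$, whose deletion leaves $p$ with degree $1$. They contain no cycle, so Theorem 2 is vacuous for $Q$.

## 9. Cutting along a smallest fragment: proof of Theorem 1 for $n\ge1$

Let $G$ be minimal $n$-f-c, $n\ge1$. By (4) it suffices to find a vertex of degree at most $n+1$. If $G$ is $(n+1)$-connected, then, as $\delta(G)\ge n+1\ge2$, $G$ has a cycle; by minimality all its edges are critical, and Theorem 2 finishes the proof.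

**Assume that $G$ is not $(n+1)$-connected.** Then (7) is false, as in the bowtie, where the vertex $c$ is a cut of size $1=n$, and the Key Lemma is not available. We pass to a piece of $G$ that is $(n+1)$-connected.

**Definition.** A set $F\ne\emptyset$ of vertices is an *$n$-fragment* if $|N(F)|=n$ and $V\ne F\cup N(F)$.

For example, $\{x,y\}$ is a $1$-fragment of the bowtie, with $N(\{x,y\})=\{c\}$, and $\{a,b\}$ is a $2$-fragment of $R$, with neighborhood $\{y_1,y_2\}$.

**Step 1: a smallest fragment.** We fix the cut. As $G$ is $n$-connected but not $(n+1)$-connected, some $X$ with $|X|=n$ disconnects $G$. Each component of $G-X$ has neighborhood exactly $X$ by (4), so it is an $n$-fragment. Let $F$ be an $n$-fragment of minimum cardinality, and put $Y=N(F)$, $M=V\setminus(F\cup Y)\ne\emptyset$. There are no edges between $F$ and $M$. Each component of $G-Y$ has neighborhood exactly $Y$ by (4), and has even order because $o(G-Y)\le0$ by (1). A component of $G[F]$ is an $n$-fragment, so $G[F]$ is connected by minimality. Both $|F|$ and $|M|$ are even, and $M$ is an $n$-fragment,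 so $2\le|F|\le|M|$.

**Step 2: completing the cut to a clique.** The natural piece $G[F\cup Y]$ will not do. In $R$ with $F=\{a,b\}$ it is $K_4$ without the edge $y_1y_2$, which is not $2$-f-c, because deleting $a,b$ leaves two non-adjacent vertices. So let $G_1$ be obtained from $G[F\cup Y]$, and $G_2$ from $G[M\cup Y]$, by making $Y$ a clique. In the example $G_1=K_4$.

**(22)** *$G_1$ and $G_2$ are $n$-f-c.* The orders are at least $n+2$. Let $U\subseteq F\cup Y$ with $|U|\ge n$. If $Y\subseteq U$, then $G-U$ has the components of $G_1-U$ and in addition the components of $G[M]$, which are even. If $Y\not\subseteq U$, then $(Y\setminus U)\cup M$ is connected in $G$, because every component of $G[M]$ is adjacent to every vertex of $Y$. In $G_1-U$ the clique $Y\setminus U$ lies in one component. So the components of $G-U$ are those of $G_1-U$, with the even set $M$ added to the one containing $Y\setminus U$. In both cases $o(G_1-U)=o(G-U)\le|U|-n$, and (1) applies. The same argument, with $F$ in place of $M$, works for $G_2$.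

**(23)** *$G_1$ is $(n+1)$-connected.* Otherwise, by (22) and (4), some $X$ with $|X|=n$ disconnects $G_1$. As $G_1-Y=G[F]$ is connected, $X\ne Y$, so $Y\setminus X\ne\emptyset$. This clique lies in one component of $G_1-X$. Another component $F_1$ satisfies $F_1\subseteq F$ and $N_G(F_1)\subseteq X$. By (4), $N_G(F_1)=X$, and $F_1$ is an $n$-fragment of $G$. As $N_G(F)=Y\ne X$, we have $F_1\ne F$, so $|F_1|<|F|$, a contradiction.

**Step 3: edges inside $F$ are critical in $G_1$.** This is what Theorem 2 needs, and it transfers the minimality of $G$ to $G_1$. Nothing is claimed about the edges of the clique on $Y$.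

**(24)** *Every edge $e=uv$ of $G[F]$ is critical in $G_1$.*

Suppose that $G_1':=G_1-e$ is $n$-f-c and $(n+1)$-connected. Let $G'=G-e$, which is not $n$-f-c, and let $U$ be a type I barrier of $e$ in $G$. So $|U|\ge n$, $o(G'-U)=|U|-n+2$, $u,v\notin U$, and $u,v$ lie in different odd components $D_u,D_v$ of $G'-U$. We show in every case that $G'-U$ cannot have that many odd components. Put
$$s=|U\cap F|,\quad s'=|U\cap M|,\quad Y'=Y\setminus U,\quad U_1=U\cap(F\cup Y),\quad U_2=U\cap(M\cup Y).$$
Then, as $u\in F\setminus U$,
$$|U_1|-n=s-|Y'|,\quad|U_2|-n=s'-|Y'|,\quad|U|-n=s+s'-|Y'|,\quad s<|F|\le|M| . \tag{25}$$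

Let $o_F$ and $o_M$ count the odd components of $G'-U$ that lie inside $F$ and inside $M$. These are components of $G_1'-U_1$ and of $G_2-U_2$, respectively. So by (1) $o_F\le|U_1|-n$ if $|U_1|\ge n$, and $o_M\le|U_2|-n$ if $|U_2|\ge n$. Let $D_1,\dots,D_g$ be the components of $G'-U$ meeting $Y$, and $y_i=|D_i\cap Y|\ge1$, so $\sum y_i=|Y'|$ and $g\le|Y'|$. As there are no edges between $F$ and $M$, every component of $G'-U$ lies inside $F$, lies inside $M$, or is one of the $D_i$. When $D_u$ or $D_v$ is among the $D_i$, write $y_u$ or $y_v$ for the corresponding $y_i$.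

If $Y'=\emptyset$, then $|U_1|,|U_2|\ge n$ and $o(G'-U)=o_F+o_M\le s+s'=|U|-n$, a contradiction. So let $Y'\ne\emptyset$. We use three remarks.

(i) *If $g\ge2$ and $D_i\cap F\ne\emptyset$, then $y_i\ge|Y'|-s+1$.* In $G_1'$ the neighborhood of $D_i\cap F$ lies in $U_1\cup(D_i\cap Y)$, and other vertices of $Y'$ lie outside. As $G_1'$ is $(n+1)$-connected, $|U_1|+y_i\ge n+1$. Use (25).

(ii) *If $g\ge2$ and $D_i\cap M\ne\emptyset$, then $y_i\ge|Y'|-s'$.* In the same way, $n$-connectivity of $G_2$, which follows from (22) and (4), gives $|U_2|+y_i\ge n$.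

(iii) *If $|U_1|<n$, then no component of $G'-U$ lies inside $F$, so $D_u,D_v$ meet $Y$ and $g\ge2$. If $|U_2|<n$, then no component of $G'-U$ lies inside $M$.* In the first case $G_1'-U_1$ is connected and contains $Y'\ne\emptyset$, so none of its components lies inside $F$; moreover $u,v\in F$, so $D_u$ and $D_v$ meet $F$ and must meet $Y$. In the second case $G_2-U_2$ is connected and contains $Y'$.

*(A) Let $|U_1|,|U_2|\ge n$.* Then $o(G'-U)\le o_F+o_M+g\le(s-|Y'|)+(s'-|Y'|)+|Y'|=|U|-n$, a contradiction.

*(B) Let $|U_1|<n\le|U_2|$.* By (iii) $o_F=0$ and $g\ge2$. By (i), $y_u\ge|Y'|-s+1$, so $g-1\le|Y'|-y_u\le s-1$ and $o(G'-U)\le o_M+g\le(s'-|Y'|)+s=|U|-n$, a contradiction.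

*(C) Let $|U_2|<n\le|U_1|$.* By (25), $s'<|Y'|\le s<|F|\le|M|$, so $M\not\subseteq U$. No component lies inside $M$ by (iii), so $o_M=0$ and some $D_i$ meets $M$. As $o_F\le|U_1|-n$, we get $g\ge(|U|-n+2)-(|U_1|-n)=s'+2\ge2$. But (ii) gives $g-1\le|Y'|-y_i\le s'$, a contradiction.

*(D) Let $|U_1|,|U_2|<n$.* By (iii) all components of $G'-U$ meet $Y$, and $g\ge2$. Put $q=|Y'|-s\ge1$ and $q'=|Y'|-s'\ge1$. Then $g\ge|U|-n+2=|Y'|-q-q'+2$ by (25), and $y_u,y_v\ge q+1$ by (i). Hence
$$|Y'|\ge2(q+1)+(g-2)\ge|Y'|+q-q'+2 .$$
So $q'>q$, i.e. $s'<s<|F|\le|M|$. Thus $M\not\subseteq U$, some $D_i$ meets $M$, and $y_i\ge q'$ by (ii). If $D_i\notin\{D_u,D_v\}$, then $|Y'|\ge2(q+1)+q'+(g-3)\ge|Y'|+q+1$. If $D_i\in\{D_u,D_v\}$, then the other of $D_u,D_v$ still has $y$-value at least $q+1$, and $|Y'|\ge(q+1)+q'+(g-2)\ge|Y'|+1$. Both are contradictions. This proves (24).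

**Step 4: the vertex of degree $n+1$.** If $G[F]$ has no cycle, it is a tree on at least $2$ vertices, and a leaf of it has degree at most $1+|Y|=n+1$ in $G$. If $G[F]$ contains a cycle $C$, then by (22), (23), (24) Theorem 2 applies to $G_1$ and $C$: some $x\in V(C)\subseteq F$ has $\deg_{G_1}(x)=n+1$. Only edges inside $Y$ were added and $N_G(x)\subseteq F\cup Y$, so $\deg_G(x)=\deg_{G_1}(x)=n+1$. Together with (4), $\delta(G)=n+1$. With the case $n=0$ from Section 2, Theorem 1 is proved. $\square$

## 10. Forests of large-degree vertices and a count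

The same argument gives more than one vertex of degree $n+1$. Let $G$ be minimal $n$-factor-critical, $n\ge1$, and let $V_>$ be the set of vertices of degree at least $n+2$.

**Theorem 3.**

1. If $G$ is $(n+1)$-connected, then $G[V_>]$ is a forest, and $G$ has at least $\dfrac{n\nu+2}{2n+1}$ vertices of degree $n+1$.
2. If $G$ is not $(n+1)$-connected, then for every $n$-fragment $F$ of minimum cardinality, $G[F\cap V_>]$ is a forest and $F$ contains a vertex of degree $n+1$.

*Proof of 1.* All edges of $G$ are critical, so by Theorem 2 a cycle inside $G[V_>]$ is impossible. Let $h=|V_>|$ and let $k=\nu-h$ be the number of vertices of degree $n+1$. If $h=0$, then $k=\nu\ge\frac{n\nu+2}{2n+1}$, because $(n+1)\nu\ge2$. If $h\ge1$, the forest $G[V_>]$ has at most $h-1$ edges, so at least $(n+2)h-2(h-1)=nh+2$ edges join $V_>$ to the $k$ vertices of degree $n+1$. Thus $(n+1)k\ge nh+2=n(\nu-k)+2$, i.e. $k\ge\frac{n\nu+2}{2n+1}$.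

*Proof of 2.* In Section 9, $F$ was an arbitrary $n$-fragment of minimum cardinality. A cycle in $G[F\cap V_>]$ would consist of edges of $G[F]$, critical in $G_1$ by (24). By Theorem 2, applied to $G_1$ via (22) and (23), it would contain a vertex of degree $n+1$ in $G_1$, hence in $G$, contradicting the definition of $V_>$. The last claim is Step 4 of Section 9: the vertex found there lies in $F$, and its degree is exactly $n+1$ by (4). $\square$

For $\Theta$, where $n=1$ and $\nu=7$, the bound in part 1 is $\frac{7+2}{3}=3$. There are five vertices of degree $2$, and $V_>=\{x,y\}$ induces no edge. In $R$, which is not $3$-connected, the fragment $F=\{a,b\}$ consists of two vertices of degree $3$.
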